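\title{The central zonotopal algebra of a graph determines its bridge-free matroid}

\begin{abstract}
The central zonotopal algebra of a real matrix is the quotient of a polynomial ring by powers of the linear forms normal to the facets of the zonotope of the matrix. We prove a conjecture of Nenashev: the central zonotopal algebras of two connected loopless graphs are isomorphic, as graded or as non-graded algebras, if and only if the cycle matroids of the graphs become isomorphic after all bridges are deleted. We first show that the algebra of a vector configuration carries the same information as the function that assigns to each subspace the nullity of the vectors it contains. We then recover the matroid from this function, using only that one of the two configurations comes from a graph. An example in $\mathbb{R}^3$ shows that the analogous statement fails for general real matrices.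
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A\in\mathbb{R}^{n\times m}$ be a matrix of rank $n$ with columns $y_1,\dots,y_m\in\mathbb{R}^n$. Its \emph{zonotope} $Z_A\subset\mathbb{R}^n$ is the Minkowski sum of the segments $[0,y_1],\dots,[0,y_m]$. For a facet $\Phi$ of $Z_A$ with normal vector $\eta_\Phi\in\mathbb{R}^n$, let $m(\Phi)$ be the number of nonzero coordinates of $\eta_\Phi A\in\mathbb{R}^m$, that is, the number of columns that are not parallel to $\Phi$. The \emph{central zonotopal algebra} of $A$ is
\[
\mathcal{C}^{\mathrm{Cen}}_A=\mathbb{R}[x_1,\dots,x_n]/\mathcal{I}^{(0)}_A,\qquad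
\mathcal{I}^{(0)}_A=\Bigl(\bigl(\eta_\Phi\cdot(x_1,\dots,x_n)\bigr)^{m(\Phi)}\;:\;\Phi\text{ a facet of }Z_A\Bigr).
\]
The generators are homogeneous, so $\mathcal{C}^{\mathrm{Cen}}_A$ is graded by degree. Throughout, ``algebra'' means $\mathbb{R}$-algebra.

Let $G$ be a connected loopless graph with at least two vertices; multiple edges are allowed. Take the incidence matrix of any orientation of $G$, delete one row, call the result $A$, and put $\mathcal{C}^{\mathrm{Cen}}_G=\mathcal{C}^{\mathrm{Cen}}_A$. Up to isomorphism of graded algebras this does not depend on the orientation or on the deleted row (see Section~\ref{sec:conf}). Once the variables and the generators of the ideal are forgotten, how much of $G$ does the algebra remember? Three small cases indicate the answer.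

\begin{example}\label{ex:first}
(a) If $G$ has two vertices and $k$ parallel edges, then $A=(\pm1,\dots,\pm1)$, the zonotope is a segment, both facets have $m(\Phi)=k$, and $\mathcal{C}^{\mathrm{Cen}}_G=\mathbb{R}[x]/(x^k)$.

(b) If $G$ is a tree, the columns of $A$ form a basis. After a linear change of coordinates $Z_A$ is the unit cube, the ideal is $(x_1,\dots,x_n)$, and $\mathcal{C}^{\mathrm{Cen}}_G=\mathbb{R}$. The algebra sees nothing of a tree.

(c) If $G$ is a cycle with $m=n+1\ge3$ edges, then after a change of coordinates and of orientation $y_1,\dots,y_n$ is the standard basis and $y_m=-(y_1+\dots+y_n)$. A facet is parallel to all columns but two. The normal form is $x_i$ if these two are $y_i,y_m$, and $x_i-x_j$ if they are $y_i,y_j$. The ideal $\bigl(x_i^2,(x_i-x_j)^2\bigr)$ contains every quadratic monomial, so $\mathcal{C}^{\mathrm{Cen}}_G$ has the basis $1,x_1,\dots,x_n$. Its dimension gives the length of the cycle.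
\end{example}

Case (b) suggests that bridges are invisible, and they are (Lemma~\ref{lem:coloops}). Recall that the \emph{cycle matroid} of a graph is the family of those edge sets that contain no cycle, where two parallel edges count as a cycle; two cycle matroids are isomorphic if some bijection of the edge sets matches these families. Different bridgeless graphs can have isomorphic cycle matroids. Double two edges of a $4$-cycle: the degrees are $4,3,3,2$ if the two edges are adjacent and $3,3,3,3$ if they are opposite, but in both graphs the cycles are the two parallel pairs and the four sets that contain one edge from each parallel class. We shall see that graphs with isomorphic cycle matroids have isomorphic algebras (Section~\ref{sec:proofs}). So the most one can hope to recover is the \emph{bridge-free matroid} $M_G$, the cycle matroid of $G$ after all bridges are deleted. That this much is recovered is a conjecture of Nenashev \cite{Nenashev}, and it is our main result.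

\begin{theorem}\label{thm:main}
Let $G_1$ and $G_2$ be connected loopless graphs, each with at least two vertices. The following are equivalent:
\begin{enumerate}
\item[(i)] $\mathcal{C}^{\mathrm{Cen}}_{G_1}$ and $\mathcal{C}^{\mathrm{Cen}}_{G_2}$ are isomorphic as non-graded algebras;
\item[(ii)] $\mathcal{C}^{\mathrm{Cen}}_{G_1}$ and $\mathcal{C}^{\mathrm{Cen}}_{G_2}$ are isomorphic as graded algebras;
\item[(iii)] the bridge-free matroids $M_{G_1}$ and $M_{G_2}$ are isomorphic.
\end{enumerate}
\end{theorem}

The proof needs only one of the two sides to be a graph. The matroid of a matrix is the family of linearly independent sets of columns; its loops are the zero columns, and its coloops are the columns outside the span of the others.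

\begin{proposition}\label{prop:matrix}
Let $G$ be a connected loopless graph with at least two vertices and let $A$ be any real matrix of full row rank. Then $\mathcal{C}^{\mathrm{Cen}}_G\cong\mathcal{C}^{\mathrm{Cen}}_A$ as non-graded algebras if and only if $\mathcal{C}^{\mathrm{Cen}}_G\cong\mathcal{C}^{\mathrm{Cen}}_A$ as graded algebras, if and only if $M_G$ is isomorphic to the matroid of $A$ with loops and coloops deleted.
\end{proposition}

For two general real matrices the analogous statement is false (Example~\ref{ex:nongraphic}).

The hard implication is (ii)$\Rightarrow$(iii), and Example~\ref{ex:first}(c) shows the obstacle. There every invertible linear change of the variables is an automorphism of the algebra, so an isomorphism of algebras need not carry edge vectors to edge vectors, or even the lines they span to such lines. The bijection between the edge sets cannot be read off from the isomorphism; it has to be constructed.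

What the isomorphism does preserve is the order of nilpotency of each linear form. In Section~\ref{sec:nullity} we compute this order and find that the algebra is equivalent to a function $\nu$ on subspaces: $\nu(U)$ is the dimension of the space of linear relations among the vectors that lie in $U$. This removes the algebra from the problem. In Section~\ref{sec:twins} we study pairs of configurations with the same function $\nu$ and show on $K_4$ the counting argument that recovers a graph from $\nu$. Section~\ref{sec:robust} carries out this argument for graphs that are sufficiently connected, Section~\ref{sec:series} reduces the other cases to smaller ones, and Section~\ref{sec:proofs} assembles the proofs.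

\section{Configurations}\label{sec:conf}

\subsection*{Vectors and their matroid}
A \emph{configuration} $M=(y_e)_{e\in E}$ is a finite family of nonzero vectors that spans a finite-dimensional real vector space $V$. Repetitions are allowed. For $F\subseteq E$ we write $\operatorname{span}F$ for the span of the $y_e$ with $e\in F$, and
\[
\operatorname{rk}F=\dim\operatorname{span}F,\qquad \operatorname{nul}F=|F|-\operatorname{rk}F .
\]
The \emph{nullity} $\operatorname{nul}F$ is the dimension of the space of linear relations among the $y_e$, $e\in F$.

We use the language of matroids only for configurations. A set $F\subseteq E$ is \emph{independent} if the family $(y_e)_{e\in F}$ is linearly independent; a \emph{basis} is an independent set that spans $V$; a \emph{circuit} is a minimal dependent set. A \emph{matroid isomorphism} between two configurations is a bijection of the index sets that matches the independent sets. An element $e\in F$ is a \emph{coloop of $F$} if $y_e\notin\operatorname{span}(F\setminus e)$; equivalently, every linear relation among the vectors of $F$ has coefficient $0$ at $e$. The set $F$ is \emph{coloop-free} if it has no coloop, and $M$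 is coloop-free if $E$ is. From the definitions, for $e\in F$,
\begin{equation}\label{eq:delete}
\operatorname{nul}(F\setminus e)=
\begin{cases}
\operatorname{nul}F&\text{if $e$ is a coloop of $F$},\\
\operatorname{nul}F-1&\text{otherwise}.
\end{cases}
\end{equation}
In particular the nullity is monotone under inclusion.

For a subspace $U\subseteq V$ put
\[
E(U)=\{e\in E: y_e\in U\},\qquad \nu(U)=\operatorname{nul}E(U).
\]
We call $\nu=\nu_M$ the \emph{nullity function} of $M$. It is defined on all subspaces of $V$, whether or not they are spanned by vectors of $M$. A \emph{flat} is a set of the form $E(U)$, and a \emph{cyclic flat} is a coloop-free flat.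

For $F\subseteq E$ the \emph{restriction} $M|F$ is the family $(y_e)_{e\in F}$ in $\operatorname{span}F$, and $M\setminus e=M|(E\setminus e)$. If $U=\operatorname{span}F$ for some $F\subseteq E$, the \emph{quotient} $M/U$ is the family of the images in $V/U$ of the vectors $y_e$ with $e\notin E(U)$. Finally, $M$ is \emph{disconnected} if $E=E'\sqcup E''$ with $E',E''$ nonempty and $\operatorname{span}E'\cap\operatorname{span}E''=0$, and \emph{connected} otherwise.

\subsection*{The algebra of a configuration}
A \emph{hyperplane of $M$} is a hyperplane $H\subset V$ spanned by vectors of $M$. Let $\eta_H\in V^*$ be a linear form with kernel $H$, and let $m(H)=|E\setminus E(H)|$. Put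
\[
\mathcal{C}_M=\operatorname{Sym}(V^*)/I_M,\qquad I_M=\bigl(\eta_H^{\,m(H)}: H\text{ a hyperplane of }M\bigr).
\]
If $V=0$, then $\mathcal{C}_M=\mathbb{R}$.

This is the algebra of the introduction. Let $M$ be the family of nonzero columns of $A$. The face of $Z_A$ on which a form $\eta\neq0$ is maximal is the sum of the corresponding faces of the segments $[0,y_i]$, hence a translate of the zonotope of the columns in $\ker\eta$. It is a facet exactly when these columns span $\ker\eta$. So the facet normals are the $\eta_H$ up to scalars, the exponents agree, zero columns play no role, and $\mathcal{C}^{\mathrm{Cen}}_A=\mathcal{C}_M$. Rescaling individual vectors by nonzero scalars does not change $I_M$, and a linear isomorphism that carries $M$ to $M'$ induces a graded isomorphism $\mathcal{C}_{M'}\cong\mathcal{C}_M$.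

If $m(H)=1$, the one element off $H$ is a coloop of $E$. So for coloop-free $M$ all generators of $I_M$ have degree at least $2$, and the degree-one part of $\mathcal{C}_M$ is $V^*$.

\subsection*{Graphic configurations}
Let $G$ be a loopless graph with vertex set $X$, not necessarily connected, and let $(\delta_v)_{v\in X}$ be the standard basis of $\mathbb{R}^X$. The \emph{configuration of $G$} assigns to each edge with ends $a,b$ the vector $\delta_a-\delta_b$ (the sign is immaterial), in the span of these vectors. A configuration is \emph{graphic} if it is the configuration of some $G$ up to a linear isomorphism and nonzero rescaling of individual vectors. We write $c(G)$ for the number of connected components, $G[S]$ for the subgraph induced on $S\subseteq X$, $G-v$ for deletion of a vertex, and $G\setminus f$ for deletion of an edge.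

For $F\subseteq E(G)$,
\begin{equation}\label{eq:span}
\operatorname{span}F=\Bigl\{x\in\mathbb{R}^X:\ \sum_{v\in K}x_v=0\text{ for every component $K$ of the graph }(X,F)\Bigr\}.
\end{equation}
Indeed, the vectors of $F$ lie in the right side, and the right side is spanned by the differences $\delta_a-\delta_b$ with $a,b$ in one component, each of which is a signed sum of edge vectors along a path. Hence $\operatorname{rk}F=|X|-c(X,F)$. A graph $(X,F)$ has no cycle if and only if $|F|=|X|-c(X,F)$, so the independent sets are those of the cycle matroid; and deleting $e$ lowers the rank exactly when it raises the number of components, so the coloops of $F$ are the bridges of $(X,F)$. The argument works over any field. In particular the vectors $\delta_a+\delta_b\in\mathbb{F}_2^X$ have the same independent sets.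

If $G$ is connected, its vectors span the space of vectors with coordinate sum $0$, on which forgetting one coordinate is injective. So the columns of a reduced incidence matrix form the configuration $M$ of $G$ up to a linear isomorphism and signs, and $\mathcal{C}^{\mathrm{Cen}}_G\cong\mathcal{C}_M$ as graded algebras for every choice of orientation and of the deleted row.

\begin{lemma}\label{lem:minor}
Restrictions and quotients of graphic configurations are graphic.
\end{lemma}

\begin{proof}
A restriction is the configuration of a subgraph. For a quotient by $\operatorname{span}F$, let $X/F$ be the set of components of $(X,F)$ and let $\pi:\mathbb{R}^X\to\mathbb{R}^{X/F}$ sum the coordinates over each component. By \eqref{eq:span} the kernel of $\pi$ is $\operatorname{span}F$, so $\pi$ identifies $V/\operatorname{span}F$ with $\pi(V)$. It sends $\delta_a-\delta_b$ to the corresponding vector for the components of $a$ and $b$. So the quotient is the configuration of the graph obtained from $G$ by contracting the edges of $F$ and removing the loops.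
\end{proof}

\subsection*{The precise form of the hard implication}
A graded isomorphism $\mathcal{C}_{M_2}\to\mathcal{C}_{M_1}$ of coloop-free configurations is in degree one a linear isomorphism $V_2^*\to V_1^*$, the transpose $\varphi^*$ of a linear isomorphism $\varphi:V_1\to V_2$. We have seen that $\varphi$ need not respect the vectors. The following theorem says that it respects the spans of cyclic flats, in a way induced by a matroid isomorphism.

\begin{theorem}\label{thm:B}
Let $M_1=(y_e)_{e\in E_1}$ and $M_2=(y_e)_{e\in E_2}$ be coloop-free configurations in $V_1$ and $V_2$, with $M_1$ graphic and $M_2$ an arbitrary real configuration. Let $\mathcal{C}_{M_2}\cong\mathcal{C}_{M_1}$ be a graded isomorphism, given in degree one by $\varphi^*:V_2^*\to V_1^*$, where $\varphi:V_1\to V_2$ is a linear isomorphism. Then there is a matroid isomorphism $\sigma:E_1\to E_2$ with $\varphi(\operatorname{span}F)=\operatorname{span}\sigma(F)$ for every cyclic flat $F$ of $M_1$.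
\end{theorem}

Here and below, when two configurations are considered, their index sets $E_1,E_2$ are disjoint, so $y_e$ is unambiguous, and we write $E_i(U)$ and $\nu_i(U)$.

\section{The algebra and the nullity function}\label{sec:nullity}

The generators $\eta_H^{m(H)}$ depend on the hyperplanes of $M$, which an isomorphism of algebras is not known to preserve. The order of nilpotency of a linear form is intrinsic. We compute it for every $\eta\in V^*$.

To decide membership in $I_M$ we pass to the dual side. View $\operatorname{Sym}(V)$ as the ring of polynomial functions on $V^*$, so that each $y_e$ is a linear function. The ring $\operatorname{Sym}(V^*)$ acts on it by differential operators with constant coefficients, $\eta\in V^*$ acting as the directional derivative $\partial_\eta$. We have $\partial_\eta^kf=0$ if and only if $t\mapsto f(\xi+t\eta)$ has degree less than $k$ for every $\xi\in V^*$; we then say that $f$ has degree less than $k$ \emph{along $\eta$}. Thus $I_M$ kills $f$ if and only if $f$ has degree less than $m(H)$ along $\eta_H$ for every hyperplane $H$ of $M$. Applying an operator of degree $d$ to a polynomial of degree $d$ gives a pairing $\operatorname{Sym}^d(V^*)\times\operatorname{Sym}^d(V)\to\mathbb{R}$,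 which is perfect because monomials in dual bases pair diagonally with nonzero values. A form $f\in\operatorname{Sym}^d(V)$ is orthogonal to $\eta_H^{m(H)}\operatorname{Sym}^{d-m(H)}(V^*)$ exactly when $\partial_{\eta_H}^{m(H)}f=0$. So $f$ is orthogonal to the degree-$d$ part of $I_M$ if and only if $I_M$ kills $f$.

\begin{lemma}\label{lem:top}
$\operatorname{Sym}^d(V^*)\subseteq I_M$ for every $d>\nu(V)$.
\end{lemma}

\begin{proof}
Let $m=|E|$ and $n=\dim V$, so $\nu(V)=m-n\ge0$. By duality it suffices to show: if $f\in\operatorname{Sym}^d(V)$ is killed by $I_M$ and $d>m-n$, then $f=0$. We use induction on $m$. If $n=0$, then $\operatorname{Sym}^d(V)=0$ because $d>0$. Let $n\ge1$ and fix $e\in E$. The quotient by $y_e$ will show that $y_e$ divides $f$, and the deletion of $e$ will show that the cofactor vanishes.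

\emph{The form $y_e$ divides $f$.} Let $\bar M=M/\langle y_e\rangle$. It has $\bar m\le m-1$ elements, and the dual of $V/\langle y_e\rangle$ is $y_e^\perp\subset V^*$. The preimage of a hyperplane of $\bar M$ is a hyperplane $H\ni y_e$ of $M$ with the same normal $\eta_H\in y_e^\perp$, and the same vectors lie off it, so the exponent $m(H)$ is the same. Hence $I_{\bar M}$ kills the restriction of $f$ to $y_e^\perp$. Since $d>m-n\ge\bar m-(n-1)$, this restriction is $0$ by induction. So $f$ vanishes on the zero set of the linear function $y_e$, and $f=y_eg$ with $g\in\operatorname{Sym}^{d-1}(V)$.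

\emph{Suppose $e$ is a coloop of $E$.} Then $H=\operatorname{span}(E\setminus e)$ is a hyperplane of $M$ with $m(H)=1$, so $f$ is constant on every line in direction $\eta_H$. As $\eta_H(y_e)\ne0$, the function $y_e$ has a zero on each such line, and so does $f$. Hence $f=0$.

\emph{Suppose $e$ is not a coloop of $E$.} Then $M\setminus e$ spans $V$. Let $H$ be a hyperplane of $M\setminus e$; it is also one of $M$. If $y_e\notin H$, then $y_e$ has degree exactly $1$ on every line in direction $\eta_H$, so $g$ has degree less than $m_M(H)-1=m_{M\setminus e}(H)$ along $\eta_H$. If $y_e\in H$, then $\partial_{\eta_H}y_e=0$, so $0=\partial_{\eta_H}^{m_M(H)}f=y_e\,\partial_{\eta_H}^{m_M(H)}g$ and $\partial_{\eta_H}^{m_M(H)}g=0$, where now $m_M(H)=m_{M\setminus e}(H)$. So $I_{M\setminus e}$ kills $g$, and $d-1>(m-1)-n$. By induction $g=0$.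
\end{proof}

\begin{lemma}\label{lem:order}
For every $\eta\in V^*$,
\[
\min\{k\ge1:\eta^k\in I_M\}=\nu(V)-\nu(\ker\eta)+1 .
\]
\end{lemma}

\begin{proof}
Let $F=E(\ker\eta)$, $D=E\setminus F$, $c=\dim V-\operatorname{rk}F$ and $j=|D|-c$. Then $\nu(V)-\nu(\ker\eta)=(|E|-|F|)-(\dim V-\operatorname{rk}F)=j$. We show that $\eta^{j+1}\in I_M$ and $\eta^j\notin I_M$.

Let $U=\operatorname{span}F\subseteq\ker\eta$. Then $E(U)=F$, and $M/U$ consists of $|D|$ vectors in a space of dimension $c$, whose dual is $U^\perp\ni\eta$. As in the previous proof, the preimage of a hyperplane of $M/U$ is a hyperplane of $M$ with the same normal and the same exponent, so $I_{M/U}\subseteq I_M$ under the inclusion $\operatorname{Sym}(U^\perp)\subseteq\operatorname{Sym}(V^*)$. Lemma~\ref{lem:top} for $M/U$ gives $\eta^{j+1}\in I_{M/U}$.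

For the second claim we need a polynomial killed by $I_M$ but not by $\partial_\eta^j$. Choose a maximal independent subset of $F$, extend it to a basis $B$ of $M$, and let $p=\prod_{e\in E\setminus B}y_e$. For each hyperplane $H$ of $M$, some element of $B$ lies off $H$, so at most $m(H)-1$ factors of $p$ are nonconstant along $\eta_H$. Hence $I_M$ kills $p$. Since $|B\cap D|=c$, exactly $j$ factors of $p$, those with $e\in D\setminus B$, are nonconstant along $\eta$, and
\[
\partial_\eta^{\,j}p=j!\prod_{e\in D\setminus B}\eta(y_e)\prod_{e\in F\setminus B}y_e\neq0 .
\]
So $\eta^j\notin I_M$, and then no lower power of $\eta$ lies in $I_M$ either.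
\end{proof}

For a connected graph, a form $\eta$ is a real function on the vertices modulo constants, and $F$ is the set of edges whose two ends have the same value. The proof shows that the order of $\eta$ is one more than the nullity of the graph obtained by contracting $F$.

\begin{corollary}\label{cor:gens}
The ideal $I_M$ is generated by the elements $\eta^{\,\nu(V)-\nu(\ker\eta)+1}$, $\eta\in V^*$.
\end{corollary}

\begin{proof}
These elements lie in $I_M$ by Lemma~\ref{lem:order}. For a hyperplane $H$ of $M$ and $n=\dim V$, the exponent of $\eta_H$ is $(|E|-n)-(|E(H)|-n+1)+1=m(H)$, so the defining generators are among them.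
\end{proof}

This generating set refers to $M$ only through $\nu$. Coloops take part in no linear relation, so they do not affect $\nu$, and they can be removed.

\begin{lemma}\label{lem:coloops}
Let $K$ be the set of coloops of $E$, and let $M_0=M|(E\setminus K)$ in $V_0=\operatorname{span}(E\setminus K)$. Then $M_0$ is coloop-free and $\mathcal{C}_M\cong\mathcal{C}_{M_0}$ as graded algebras.
\end{lemma}

\begin{proof}
Every linear relation among the vectors of $M$ has coefficient $0$ at each element of $K$. An element $e\notin K$ occurs with nonzero coefficient in some relation, which is then a relation in $M_0$; so $M_0$ is coloop-free. Also $\operatorname{nul}F=\operatorname{nul}(F\setminus K)$ for all $F\subseteq E$, and therefore $\nu_M(U)=\nu_{M_0}(U\cap V_0)$ for every subspace $U\subseteq V$. Let $\rho:\operatorname{Sym}(V^*)\to\operatorname{Sym}(V_0^*)$ be the surjection induced by restriction of linear forms; its kernel is generated by $V_0^\perp$. The generator of Corollary~\ref{cor:gens} attached to $\eta\in V^*$ has the exponent $\nu_{M_0}(V_0)-\nu_{M_0}(\ker\rho(\eta))+1$. For $\eta\in V_0^\perp$ this is $1$, so $\ker\rho\subseteq I_M$. For general $\eta$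 it shows that $\rho$ maps the generators of $I_M$ onto the generators of $I_{M_0}$. Hence $\rho$ induces the isomorphism.
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $M_1,M_2$ be coloop-free configurations in $V_1,V_2$.
\begin{enumerate}
\item[(i)] $\mathcal{C}_{M_1}\cong\mathcal{C}_{M_2}$ as algebras if and only if $\mathcal{C}_{M_1}\cong\mathcal{C}_{M_2}$ as graded algebras.
\item[(ii)] A linear isomorphism $\varphi:V_1\to V_2$ induces a graded isomorphism $\mathcal{C}_{M_2}\to\mathcal{C}_{M_1}$ if and only if $\nu_2(\varphi(U))=\nu_1(U)$ for all subspaces $U\subseteq V_1$. Every graded isomorphism arises in this way.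
\end{enumerate}
\end{proposition}

\begin{proof}
(i) The point is that the grading can be rebuilt from the multiplication. Let $\mathcal{C}=\mathcal{C}_M$ and $\mathfrak{m}=\mathcal{C}_{\ge1}$. By Lemma~\ref{lem:top}, $\mathcal{C}$ vanishes in high degrees, and $\mathcal{C}_0=\mathbb{R}$; so $\mathfrak{m}$ is the set of nilpotent elements. Since $\mathcal{C}$ is generated in degree one, $\mathfrak{m}^k=\mathcal{C}_{\ge k}$, and the associated graded algebra $\bigoplus_k\mathfrak{m}^k/\mathfrak{m}^{k+1}$ is isomorphic to $\mathcal{C}$ as a graded algebra. An algebra isomorphism preserves nilpotent elements, hence the powers of $\mathfrak{m}$, and induces a graded isomorphism of the associated graded algebras.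

(ii) Since $M_i$ is coloop-free, $(\mathcal{C}_{M_i})_1=V_i^*$. A graded isomorphism is determined by its degree-one part $\varphi^*$, and $\varphi$ induces a graded isomorphism exactly when the extension of $\varphi^*$ to the symmetric algebras satisfies $\varphi^*(I_{M_2})=I_{M_1}$.

Suppose this holds. As $\ker\varphi^*\eta=\varphi^{-1}(\ker\eta)$, Lemma~\ref{lem:order} gives
\[
\nu_1(V_1)-\nu_1(\varphi^{-1}(\ker\eta))=\nu_2(V_2)-\nu_2(\ker\eta)\qquad(\eta\in V_2^*).
\]
This concerns kernels of forms only, but a generic form that vanishes on a subspace cuts out the same vectors as the subspace. Precisely, let $U\subseteq V_1$ be a subspace. For each $z\in V_2\setminus\varphi(U)$, the forms in $\varphi(U)^\perp$ that vanish at $z$ make up a proper subspace of $\varphi(U)^\perp$. A real vector space is not a finite union of proper subspaces, so some $\eta\in\varphi(U)^\perp$ is nonzero at all $y_e\notin\varphi(U)$, $e\in E_2$, and at all $\varphi(y_e)\notin\varphi(U)$, $e\in E_1$. Then $E_2(\ker\eta)=E_2(\varphi(U))$ and $E_1(\varphi^{-1}(\ker\eta))=E_1(U)$, so $\nu_1(V_1)-\nu_1(U)=\nu_2(V_2)-\nu_2(\varphi(U))$. The case $U=0$ gives $\nu_1(V_1)=\nu_2(V_2)$, and then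 $\nu_1(U)=\nu_2(\varphi(U))$ for all $U$.

Conversely, if $\varphi$ matches the nullity functions, then $\varphi^*$ maps the generators of $I_{M_2}$ in Corollary~\ref{cor:gens} onto those of $I_{M_1}$.
\end{proof}

\section{Cyclic subspaces and twins}\label{sec:twins}

After identifying $V_1$ with $V_2$ by $\varphi$, we are left with a question of linear algebra.

\begin{definition}
Two coloop-free configurations $M_1,M_2$ in the same space $V$ are \emph{twins} if $\nu_1=\nu_2$. We then write $\nu$ for the common nullity function.
\end{definition}

Being twins is preserved when individual vectors are rescaled and when one linear isomorphism is applied to both configurations. The value $\nu(U)=|E(U)|-\operatorname{rk}E(U)$ is a difference, and in general it reveals neither term. It does reveal both on a class of subspaces that $\nu$ itself singles out. Call $U$ \emph{cyclic} for $M$ if $U=\operatorname{span}E(U)$ and $E(U)$ is coloop-free, that is, if $U$ is the span of a cyclic flat.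

\begin{lemma}\label{lem:cyclic}
Let $M$ be a configuration in $V$.
\begin{enumerate}
\item[(a)] The function $\nu$ is monotone, and $U$ is cyclic if and only if $\nu(U')<\nu(U)$ for all subspaces $U'\subsetneq U$.
\item[(b)] $\nu(U)=\max\{\nu(U_0):U_0\subseteq U\text{ cyclic}\}$.
\item[(c)] If $F\subseteq E$ is coloop-free, then $\operatorname{span}F$ is cyclic. Sums of cyclic subspaces are cyclic.
\item[(d)] A set $F\subseteq E$ is independent if and only if $|F\cap E(U)|\le\dim U$ for all cyclic $U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Monotonicity follows from \eqref{eq:delete}. Let $U$ be cyclic and $U'\subsetneq U$. Since $E(U)$ spans $U$, there is $e\in E(U)\setminus E(U')$, and $e$ is not a coloop of $E(U)$; so $\nu(U')\le\operatorname{nul}(E(U)\setminus e)=\nu(U)-1$. Let $U$ be not cyclic and $F=E(U)$. If $U\ne\operatorname{span}F$, take $U'=\operatorname{span}F$, so that $E(U')=F$. If $e$ is a coloop of $F$, take $U'=\operatorname{span}(F\setminus e)$, so that $E(U')=F\setminus e$. In both cases $U'\subsetneq U$ and $\nu(U')=\nu(U)$.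

(b) A subspace $U_0\subseteq U$ of least dimension with $\nu(U_0)=\nu(U)$ is cyclic by (a); monotonicity gives the other inequality.

(c) Let $U=\operatorname{span}F$. Then $F\subseteq E(U)$ spans $U$. An element of $F$ lies in the span of the other elements of $F$, and an element of $E(U)\setminus F$ lies in the span of $F$; so $E(U)$ has no coloop. A union of coloop-free sets is coloop-free, which gives the second claim.

(d) An independent set has at most $\dim U$ vectors in $U$. A dependent set $F$ contains a circuit $C$. Its proper subsets are independent, so $\operatorname{rk}C=|C|-1$, and the relation among its vectors has all coefficients nonzero, so $C$ is coloop-free. Thus $U=\operatorname{span}C$ is cyclic by (c), and $|F\cap E(U)|\ge|C|>\dim U$.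
\end{proof}

By (a), twins have the same set $\mathcal{Z}$ of cyclic subspaces, and
\begin{equation}\label{eq:count}
|E_1(U)|=|E_2(U)|=\nu(U)+\dim U\qquad(U\in\mathcal{Z}).
\end{equation}
Both $0$ and $V$ belong to $\mathcal{Z}$, so $|E_1|=|E_2|$. Equation \eqref{eq:count} is the tool by which all information passes from one twin to the other. It fixes the number of vectors in each cyclic subspace. What we need is one bijection that realizes all these equalities at once.

\begin{definition}
Let $M_1,M_2$ be twins. A bijection $\sigma:E_1\to E_2$ is \emph{compatible} if $\sigma(E_1(U))=E_2(U)$ for all $U\in\mathcal{Z}$.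
\end{definition}

By Lemma~\ref{lem:cyclic}(d), a compatible bijection is a matroid isomorphism. The core of the paper is the following theorem, proved at the end of Section~\ref{sec:series}.

\begin{theorem}\label{thm:twins}
If $M_1,M_2$ are twins and $M_1$ is graphic, then there is a compatible bijection $E_1\to E_2$.
\end{theorem}

The hypothesis that $M_1$ is graphic cannot simply be dropped.

\begin{example}\label{ex:nongraphic}
In $\mathbb{R}^3$ with coordinates $x,y,z$ let $L_1=\{z=0\}$, $L_2=\{x=0\}$, and
\begin{align*}
M&:\ (1,0,0),\ (1,1,0),\ (1,2,0),\ (0,0,1),\ (0,1,1),\ (0,2,1);\\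
M'&:\ u=(0,1,0),\ (1,0,0),\ (1,1,0),\ (0,0,1),\ (0,1,1),\ g=(1,3,1).
\end{align*}
In neither family are two vectors parallel. In $M$ no vector lies on $L_1\cap L_2$, so two vectors from one plane and one from the other are independent, and the dependent triples are the triple in $L_1$ and the triple in $L_2$. In $M'$ the planes spanned by pairs of the first five vectors are $z=0$, $x=0$, $y=0$, $y=z$, $x=y$ and $x-y+z=0$. None of them contains $g$, and only the first two contain three of the five vectors. So the dependent triples are $\{u,(1,0,0),(1,1,0)\}\subset L_1$ and $\{u,(0,0,1),(0,1,1)\}\subset L_2$.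

A cyclic line needs two parallel vectors and a cyclic plane needs three vectors in it; and $\mathbb{R}^3$ is cyclic in both cases because no plane contains five of the six vectors. So for both families the cyclic subspaces are $0,L_1,L_2,\mathbb{R}^3$, with nullities $0,1,1,3$. By Lemma~\ref{lem:cyclic}(b) the nullity functions coincide, and by Corollary~\ref{cor:gens} the ideals $I_M$ and $I_{M'}$ are equal. The matroids are not isomorphic: the two dependent triples are disjoint in $M$ and share $u$ in $M'$. So the analogue of Theorem~\ref{thm:main} fails for general real matrices. The reason is visible in \eqref{eq:count}: the line $L_1\cap L_2$ is not cyclic, and nothing controls the number of vectors on it.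
\end{example}

For graphs, a double count supplies the missing control. The smallest simple graph on which it works is $K_4$.

\begin{example}\label{ex:K4}
Let $M_1$ be the configuration of $K_4$ on $X=\{1,2,3,4\}$, in $V=\{x\in\mathbb{R}^X:\sum_vx_v=0\}$, and let $M_2$ be any twin. It has six vectors. For each vertex $v$ the plane $\{x_v=0\}$ is spanned by the triangle $K_4-v$, so it is cyclic, and by \eqref{eq:count} it contains three vectors of $M_2$. So for each $v$ exactly three vectors of $M_2$ have a nonzero $v$-coordinate, and the supports of the six vectors have total size $4\cdot3=12$. A nonzero vector with coordinate sum $0$ has support of size at least $2$. Hence every support has size exactly $2$, and every vector of $M_2$ is a multiple of some $\delta_a-\delta_b$. The line spanned by $\delta_a-\delta_b$ has nullity $0$ for $M_1$, so it carries at most one vector of $M_2$. Six vectors on six lines, at most one on each: $M_2$ equals $M_1$ up to rescaling.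
\end{example}

The argument used that each $G-v$ is connected and bridgeless. For the $4$-cycle this fails, and so does the conclusion: $\nu$ is $1$ on $V$ and $0$ on all proper subspaces, so any four vectors of $V$ of which every three are independent form a twin. The proof of Theorem~\ref{thm:twins} therefore splits. If $M_1$ is connected and stays connected after the deletion of any element, the double count applies and $M_2$ equals $M_1$ up to rescaling. Otherwise $M_1$ decomposes, $M_2$ decomposes along the same subspaces, and we use induction. For the induction we record how twins pass to smaller twins.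

\begin{lemma}\label{lem:twinops}
Let $M_1,M_2$ be twins in $V$.
\begin{enumerate}
\item[(a)] If $U\in\mathcal{Z}$, then $M_1|E_1(U)$ and $M_2|E_2(U)$ are twins in $U$, and $M_1/U$ and $M_2/U$ are twins in $V/U$.
\item[(b)] Let $V=V'\oplus V''$, and suppose that $E_i=E_i(V')\cup E_i(V'')$ for one $i\in\{1,2\}$. Then $V',V''\in\mathcal{Z}$, and $E_i=E_i(V')\sqcup E_i(V'')$ for both $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The restrictions span $U$ and are coloop-free because $U$ is cyclic, and their nullity functions are the restriction of $\nu$. The quotients are defined because $U=\operatorname{span}E_i(U)$. If $e$ were a coloop of $M_i/U$, then $y_e\notin U+\operatorname{span}(E_i\setminus E_i(U)\setminus e)=\operatorname{span}(E_i\setminus e)$, and $e$ would be a coloop of $E_i$. For $U\subseteq U'\subseteq V$, the elements of $M_i/U$ in $U'/U$ are those of $E_i(U')\setminus E_i(U)$, and their rank is $\operatorname{rk}E_i(U')-\dim U$ because $\operatorname{span}E_i(U')\supseteq U$. So $\nu_{M_i/U}(U'/U)=\nu(U')-\nu(U)$ for both $i$.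

(b) The sets $E_l(V')$ and $E_l(V'')$ are disjoint for $l=1,2$, since the vectors are nonzero. For the given $i$, the set $E_i(V')$ spans $V'$ because $E_i$ spans $V$; and projecting a linear relation in $M_i$ to $V'$ shows that an element of $E_i(V')$ that is not a coloop of $E_i$ is not a coloop of $E_i(V')$. So $V'\in\mathcal{Z}$, and by symmetry $V''\in\mathcal{Z}$. By \eqref{eq:count}, the equality $|E_l(V')|+|E_l(V'')|=|E_l|$ holds for $l=i$ and hence for both values of $l$.
\end{proof}

\section{Graphs that stay connected after deleting an edge}\label{sec:robust}

\begin{proposition}\label{prop:robust}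
Let $M_1,M_2$ be twins in $V$ with $\dim V\ge2$. Suppose that $M_1$ is graphic and connected, and that $M_1\setminus f$ is connected for every $f\in E_1$. Then there is a bijection $\sigma:E_1\to E_2$ with $y_{\sigma(e)}\in\mathbb{R}^*y_e$ for all $e\in E_1$. In particular $\sigma$ is compatible.
\end{proposition}

\begin{proof}
Applying a linear isomorphism to both configurations and rescaling, we may assume that $M_1$ is the configuration of a loopless graph $G_1$ without isolated vertices, with vertex set $X$. We use the following test for disconnectedness.
\begin{quote}
$(\ast)$ If the edge set of a loopless graph is divided into two nonempty parts, the edges of the first having both ends in $P$ and those of the second having both ends in $Q$, where $|P\cap Q|\le1$, then its configuration is disconnected.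
\end{quote}
Indeed, a vector in both spans has coordinate sum $0$ and support in $P\cap Q$, so it is $0$.

By $(\ast)$, $G_1$ is connected: otherwise take for $P$ one component and for $Q$ the rest. Also $G_1-v$ is connected for every $v$: otherwise take $P=Y\cup\{v\}$ and $Q=X\setminus Y$ for a component $Y$ of $G_1-v$. So $V=\{x\in\mathbb{R}^X:\sum_vx_v=0\}$ and $|X|=\dim V+1\ge3$. Since $M_1$ is coloop-free, $G_1$ has no bridge, and all degrees are at least $2$. Let $m=|E_1|=|E_2|$. For nonempty $S\subseteq X$ let $U_S=\{x\in V:\operatorname{supp}x\subseteq S\}$, of dimension $|S|-1$. If $M_i$ is the configuration of a graph $G_i$ on $X$, then $E_i(U_S)=E(G_i[S])$, and by \eqref{eq:span}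
\begin{equation}\label{eq:US}
\nu(U_S)=|E(G_i[S])|-|S|+c(G_i[S]),\qquad U_S\in\mathcal{Z}\iff G_i[S]\text{ is connected and bridgeless.}
\end{equation}

\medskip\noindent\emph{Step 1: $M_2$ is the configuration of a graph $G_2$ on $X$.}
We first show that $G_1-v$ is bridgeless for every $v\in X$; this is the only place where the connectedness of the deletions $M_1\setminus f$ is used. Let $f$ be a bridge of $G_1-v$ with ends $u,u'$, and let $P_0\ni u$ and $Q_0\ni u'$ be the two components of $(G_1-v)\setminus f$. Every edge of $G_1\setminus f$ has both ends in $P_0\cup\{v\}$ or both ends in $Q_0\cup\{v\}$. Both kinds occur, since $u$ and $u'$ have degree at least $2$ in $G_1$ and so meet edges other than $f$. By $(\ast)$, $M_1\setminus f$ is disconnected, a contradiction.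

Hence $U_{X\setminus v}\in\mathcal{Z}$, and we count as in Example~\ref{ex:K4}. Let $d(v)$ be the degree of $v$ in $G_1$. By \eqref{eq:count}, $|E_2(U_{X\setminus v})|=m-d(v)$; that is, exactly $d(v)$ elements $e\in E_2$ have $v\in\operatorname{supp}y_e$. Summing over $v$ gives $\sum_{e\in E_2}|\operatorname{supp}y_e|=2m=2|E_2|$. Every support has size at least $2$, so every support has size exactly $2$, and each $y_e$ is a multiple of some $\delta_a-\delta_b$. After rescaling, $M_2$ is the configuration of a loopless graph $G_2$ on $X$ with the same degrees $d(v)$. By \eqref{eq:US},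
\begin{equation}\label{eq:G2}
G_2-v\text{ is connected and bridgeless for every }v\in X .
\end{equation}

\medskip\noindent\emph{Step 2: a pair joined in $G_1$ only separates $G_2$.}
Let $\mu_i(ab)$ be the number of edges of $G_i$ with ends $a,b$. It remains to prove $\mu_1=\mu_2$, for then a bijection that matches edges with the same ends is as required. Taking $S=\{a,b\}$ in \eqref{eq:US} gives $\max(\mu_1(ab)-1,0)=\max(\mu_2(ab)-1,0)$. So multiplicities of at least $2$ agree, and
\[
\mu_1(ab)>\mu_2(ab)\quad\text{forces}\quad\mu_1(ab)=1,\ \mu_2(ab)=0 .
\]
The line $U_{\{a,b\}}$ cannot tell a single edge from no edge. For $K_4$ there was no room for a difference; in general we look at the complementary set $S=X\setminus\{a,b\}$, which is nonempty. Here $|E(G_i[S])|=m-d(a)-d(b)+\mu_i(ab)$, so \eqref{eq:US} gives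
\[
\mu_1(ab)+c(G_1-a-b)=\mu_2(ab)+c(G_2-a-b).
\]
Consequently
\begin{equation}\label{eq:sep}
\mu_1(ab)>\mu_2(ab)\ \Longrightarrow\ G_2-a-b\text{ is disconnected.}
\end{equation}

\medskip\noindent\emph{Step 3: a second separating pair that crosses the first.}
Suppose $\mu_1\ne\mu_2$. Both functions have total sum $m$, so there are $a,b$ with $\mu_1(ab)=1$ and $\mu_2(ab)=0$, and $G_2-a-b$ is disconnected. Let $Y$ be the vertex set of one of its components, $Y'=X\setminus(Y\cup\{a,b\})\neq\emptyset$, $S=Y\cup\{a,b\}$ and $S'=Y'\cup\{a,b\}$. The vertex $a$ has a neighbor in every component of $G_2-a-b$, since otherwise that component would be separated from $a$ in $G_2-b$, against \eqref{eq:G2}; the same holds for $b$. So $G_2[S]$ and $G_2[S']$ are connected. Since $G_2$ has no edge between $Y$ and $Y'$ and none between $a$ and $b$, we have $E(G_2)=E(G_2[S])\sqcup E(G_2[S'])$. We compute $\nu(U_S)+\nu(U_{S'})$ in both graphs, using $|S|+|S'|=|X|+2$. In $G_2$ it equals $m-(|X|+2)+2$. Let $\kappa$ be the number of edges of $G_1$ between $Y$ and $Y'$. These edges lie in neither $G_1[S]$ nor $G_1[S']$, the edge $ab$ lies in both, and every other edge lies in exactly one. So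 in $G_1$ the sum equals $(m+1-\kappa)-(|X|+2)+c(G_1[S])+c(G_1[S'])$. Comparing,
\[
\kappa=c(G_1[S])+c(G_1[S'])-1\ge1 .
\]
Thus $G_1$ has an edge $pq$ with $p\in Y$, $q\in Y'$. As $\mu_2(pq)=0$, \eqref{eq:sep} shows that $G_2-p-q$ is disconnected.

\medskip\noindent\emph{Step 4: the two pairs cut $G_2$ into a ring of four pieces.}
Each component of $G_2[S]-p$ contains $a$ or $b$. Otherwise it lies in $Y\setminus p$, whose vertices have all their $G_2$-neighbors in $S$, and it is separated from $a$ in $G_2-p$, against \eqref{eq:G2}. The same argument, with $Y'$, $S'$, $q$, shows that each component of $G_2[S']-q$ contains $a$ or $b$. The graph $G_2-p-q$ is the union of $G_2[S]-p$ and $G_2[S']-q$, both of which contain $a$ and $b$. If one of the two were connected, every component of the other would be attached to it, and $G_2-p-q$ would be connected. So $G_2[S]-p$ has exactly two components $K_a\ni a$ and $K_b\ni b$, and $G_2[S']-q$ has exactly two components $K'_a\ni a$ and $K'_b\ni b$. Put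
\[
X_1=K_a\cup\{p\},\quad X_2=K_b\cup\{p\},\quad X_3=K'_b\cup\{q\},\quad X_4=K'_a\cup\{q\},
\]
and $(v_1,v_2,v_3,v_4)=(a,p,b,q)$, with indices modulo $4$. Since $S\cap S'=\{a,b\}$, we have
\[
X_l\cap X_{l+1}=\{v_{l+1}\},\qquad X_l\cap X_{l+2}=\emptyset,\qquad X_1\cup X_2\cup X_3\cup X_4=X;
\]
see Figure~\ref{fig:ring}. An edge of $G_2[S]$ lies inside $K_a$, inside $K_b$, or joins $p$ to one of them, so it lies in $G_2[X_1]$ or $G_2[X_2]$; likewise an edge of $G_2[S']$ lies in $G_2[X_3]$ or $G_2[X_4]$. Two of the sets $X_l$ share at most one vertex, so every edge of $G_2$ lies in exactly one $G_2[X_l]$. Each $G_2[X_l]$ is connected: $p$ has neighbors in $K_a$ and in $K_b$ because $G_2[S]$ is connected, and $q$ has neighbors in $K'_a$ and in $K'_b$ because $G_2[S']$ is connected.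

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[rotate around={45:(-1,1)}] (-1,1) ellipse (1.62 and 0.45);
\draw[rotate around={-45:(1,1)}] (1,1) ellipse (1.62 and 0.45);
\draw[rotate around={45:(1,-1)}] (1,-1) ellipse (1.62 and 0.45);
\draw[rotate around={-45:(-1,-1)}] (-1,-1) ellipse (1.62 and 0.45);
\draw[dashed] (-2,0) -- (2,0);
\fill (-2,0) circle (2pt); \fill (0,2) circle (2pt);
\fill (2,0) circle (2pt); \fill (0,-2) circle (2pt);
\node at (-2.5,0) {$a$}; \node at (0,2.5) {$p$};
\node at (2.5,0) {$b$}; \node at (0,-2.5) {$q$};
\node at (-1,1) {$X_1$}; \node at (1,1) {$X_2$};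
\node at (1,-1) {$X_3$}; \node at (-1,-1) {$X_4$};
\end{tikzpicture}
\caption{The separating pairs $\{a,b\}$ and $\{p,q\}$ cut the vertex set of $G_2$ into four sets $X_1,\dots,X_4$ arranged in a ring. Consecutive sets share exactly the marked vertex, opposite sets are disjoint, and every edge of $G_2$ lies inside one set. The dashed edge $ab$ of $G_1$ lies inside none.}
\label{fig:ring}
\end{figure}

\medskip\noindent\emph{Step 5: the pieces are cyclic and hold all edges of $G_1$.}
We show that $G_2[X_l]$ is bridgeless by opening the ring at the vertex $v_{l+2}\notin X_l$. Let $R=X_{l+1}\setminus v_{l+2}$ and $T=(X_{l+2}\setminus v_{l+2})\cup X_{l+3}$. Then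
\[
X_l\cap R=\{v_{l+1}\},\qquad X_l\cap T=\{v_l\},\qquad R\cap T=\emptyset,\qquad X_l\cup R\cup T=X\setminus v_{l+2},
\]
and every edge of $G_2-v_{l+2}$ has both ends in $X_l$, both in $R$, or both in $T$. Suppose $f$ is a bridge of $G_2[X_l]$, and let $P,Q$ be the two components of $G_2[X_l]\setminus f$. Add $R$ to the one of $P,Q$ that contains $v_{l+1}$, and add $T$ to the one that contains $v_l$. The resulting sets $P',Q'$ partition $X\setminus v_{l+2}$ into two nonempty parts, and $f$ is the only edge of $G_2-v_{l+2}$ between them. So $f$ is a bridge of $G_2-v_{l+2}$, against \eqref{eq:G2}.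

By \eqref{eq:US}, $U_{X_l}\in\mathcal{Z}$, and \eqref{eq:count} gives $|E(G_1[X_l])|=|E(G_2[X_l])|$ for $l=1,\dots,4$. The four sets $E(G_1[X_l])$ are disjoint, because two sets $X_l$ share at most one vertex, and their total size is $\sum_l|E(G_2[X_l])|=m$. So every edge of $G_1$ lies inside some $X_l$. But $ab$ is an edge of $G_1$, while $a$ lies only in $X_4$ and $X_1$, and $b$ lies only in $X_2$ and $X_3$. This contradiction proves $\mu_1=\mu_2$.
\end{proof}

\begin{remark}
In Example~\ref{ex:nongraphic}, both configurations are connected and stay connected after deleting any element: a splitting of five or six pairwise nonparallel vectors spanning $\mathbb{R}^3$ would put all but one of them in a plane, and no plane contains four. So it is Proposition~\ref{prop:robust} that fails without graphicness. The reductions of the next section hold for arbitrary twins.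
\end{remark}

\section{Reductions}\label{sec:series}

\subsection*{Direct sums}

\begin{lemma}\label{lem:sum}
Let $M_1,M_2$ be twins in $V$ with $M_1$ disconnected. Then $V=V'\oplus V''$ with $V',V''\in\mathcal{Z}$ and $E_1=E_1(V')\sqcup E_1(V'')$, both parts nonempty. If the twins obtained by restricting to $V'$ and to $V''$ admit compatible bijections $\sigma',\sigma''$, then $\sigma=\sigma'\sqcup\sigma''$ is a compatible bijection $E_1\to E_2$.
\end{lemma}

\begin{proof}
Let $E_1=E'\sqcup E''$ be a splitting as in the definition, $V'=\operatorname{span}E'$, $V''=\operatorname{span}E''$. By Lemma~\ref{lem:twinops}(b), $V',V''\in\mathcal{Z}$ and $E_i=E_i(V')\sqcup E_i(V'')$ for both $i$, so $\sigma$ is a bijection. Let $U\in\mathcal{Z}$, $U'=U\cap V'$, $U''=U\cap V''$. Then $E_i(U)=E_i(U')\sqcup E_i(U'')$ for both $i$. Since $E_1(U)$ spans $U$, we get $U=U'\oplus U''$, and Lemma~\ref{lem:twinops}(b) applied to the twins in $U$ shows that $U'$ and $U''$ are cyclic. So $\sigma'(E_1(U'))=E_2(U')$ and $\sigma''(E_1(U''))=E_2(U'')$.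
\end{proof}

\subsection*{Ring decompositions}
Now let $M_1$ be connected and $M_1\setminus f$ disconnected for some $f$. The model is a cycle in which some edges are replaced by larger pieces, with $f$ one of the remaining edges. Two triangles with doubled edges show what can be expected.

\begin{example}\label{ex:triangles}
Let $X=\{1,2,3\}$, so $\dim V=2$.

(a) Let $G$ have edges $13$, $32$, and $12$ twice. The proper nonzero cyclic subspace is the line $W_1$ spanned by $\delta_1-\delta_2$. A twin has two vectors on $W_1$ and two vectors off $W_1$, which are not parallel, since otherwise their line would have nullity $1$; beyond that their positions are free. What survives is that some combination of the two, with nonzero coefficients, is a nonzero vector $w\in W_1$. In $G$ it is $(\delta_1-\delta_3)+(\delta_3-\delta_2)$, the vector of an edge $12$ that replaces the path $1\,3\,2$. Adding $w$ to the two vectors on $W_1$ gives a smaller configuration, for $G$ the triple edge.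

(b) Let $G$ have the edge $13$ once, and $12$ and $23$ twice. A twin has two vectors on each of the cyclic lines $W_1,W_2$ spanned by $\delta_1-\delta_2$ and $\delta_2-\delta_3$, and a fifth vector $w$ on neither. So both components of $w$ in $V=W_1\oplus W_2$ are nonzero, and adding the $j$-th component to the vectors on $W_j$ gives two smaller configurations.
\end{example}

In general the pieces are cyclic subspaces $W_j$, the remaining elements form a set $S_i$ that behaves like a path, and this set leaves in each $W_j$ a trace $w^i_j$. The subspaces $W_j$ are common to both twins; the vectors $w_j^1$ and $w_j^2$ may differ.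

\begin{lemma}\label{lem:ring}
Let $M_1,M_2$ be twins in $V$, with $M_1$ connected and $M_1\setminus f$ disconnected for some $f\in E_1$. Then there are integers $k\ge0$ and $s\ge1$, with $s\ge2$ or $k\ge2$, and nonzero subspaces $W_1,\dots,W_k\in\mathcal{Z}$ whose sum $W$ is direct and has codimension $s-1$ in $V$, such that the following holds for $i=1,2$. Put $B^i_j=E_i(W_j)$ and $S_i=E_i\setminus\bigcup_jB^i_j$.
\begin{enumerate}
\item[(R1)] $|S_i|=s$, and there are nonzero scalars $c_e$, $e\in S_i$, such that $\sum_{e\in S_i}a_ey_e\in W$ if and only if $(a_e)$ is a multiple of $(c_e)$.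
\item[(R2)] The vector $w^i=\sum_{e\in S_i}c_ey_e\in W$ has components $w^i_j\in W_j$ that are all nonzero.
\end{enumerate}
\end{lemma}

We shall use (R1) through two consequences: the vectors of a proper subset of $S_i$ are linearly independent modulo $W$, and
\begin{equation}\label{eq:trace}
(\operatorname{span}S_i+U)\cap W=\langle w^i\rangle+U\qquad\text{for every subspace }U\subseteq W .
\end{equation}

\begin{proof}
Since $f$ is not a coloop, $E_1\setminus f$ spans $V$. Splitting repeatedly, write $E_1\setminus f=C_1\sqcup\dots\sqcup C_t$ with $t\ge2$, $V=\bigoplus_l\operatorname{span}C_l$, and each $M_1|C_l$ nonempty and connected. A part with at least two elements is coloop-free, because a coloop $e$ would split it into $\{e\}$ and the rest. Number the parts so that $C_1,\dots,C_k$ have at least two elements and the other $s-1:=t-k$ parts are singletons. Then $s\ge2$ or $k\ge2$. Let $W_j=\operatorname{span}C_j$ for $j\le k$. These subspaces are cyclic by Lemma~\ref{lem:cyclic}(c), their sum is direct, and it has codimension $s-1$.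

We have $E_1(W_j)=C_j$. Elements of the other parts are nonzero vectors in complementary summands; and if $y_f\in W_j$, then $C_j\cup\{f\}$ and the union of the other parts would split $M_1$. So $S_1$ consists of $f$ and the singletons, and $|S_1|=s$. The sets $B_j^2$ are disjoint because the sum of the $W_j$ is direct, and $|B^2_j|=|B^1_j|$ and $|E_2|=|E_1|$ by \eqref{eq:count}. So $|S_2|=s$.

Fix $i$. The images of the $s$ vectors of $S_i$ span $V/W$, which has dimension $s-1$, so their linear relations are the multiples of one nonzero relation $(c_e)$. If $c_e=0$ for some $e$, then $y_e\notin\operatorname{span}(S_i\setminus e)+W\supseteq\operatorname{span}(E_i\setminus e)$, and $e$ is a coloop of $E_i$. This proves (R1), and with it \eqref{eq:trace}.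

For (R2), suppose $w^i_j=0$. Let $W'=\bigoplus_{l\ne j}W_l$ and $V'=\operatorname{span}S_i+W'$. Then $w^i\in W'$, so $V'\cap W=W'$ by \eqref{eq:trace}, and $V'\cap W_j=0$. Also $V'+W_j=V$. Thus $V=W_j\oplus V'$, and every element of $E_i$ lies in one of the summands. By Lemma~\ref{lem:twinops}(b), $E_1=E_1(W_j)\sqcup E_1(V')$. The first part is $C_j\neq\emptyset$ and the second contains $f$, so $M_1$ is disconnected, a contradiction.
\end{proof}

Keep the notation of Lemma~\ref{lem:ring}. Restricting both twins to $W_j$ would give smaller twins, but it would forget how $W_j$ is tied to the rest. A cyclic subspace $U$ of $M_1$ that contains $S_1$ can meet $W_j$ in a subspace that is not cyclic; in a graph, the intersection may be spanned by a path that is closed up only around the ring. A bijection compatible for the restrictions says nothing about such a subspace. We therefore keep the trace: let $M^j_i$ be the configuration in $W_j$ that consists of $(y_e)_{e\in B^i_j}$ and one extra element $\omega_i$ with vector $w^i_j$.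

\begin{lemma}\label{lem:smaller}
For each $j$, the configurations $M_1^j$ and $M_2^j$ are twins in $W_j$ with fewer than $|E_1|$ elements. If $M_1$ is graphic, so is $M_1^j$.
\end{lemma}

\begin{proof}
The vector $w^i_j$ is nonzero by (R2), and $M^j_i$ is coloop-free because $B^i_j$ is coloop-free and spans $W_j$. The number of elements is $|B_j^1|+1$, which is less than $|E_1|$ since $s\ge2$ or $k\ge2$.

To compare the nullity functions we express them through $\nu$. Let $W'=\bigoplus_{l\ne j}W_l$, which is cyclic by Lemma~\ref{lem:cyclic}(c). We have $E_i(W')=\bigsqcup_{l\ne j}B_l^i$: no element of $B_j^i$ lies in $W'$; if $s\ge2$, no element of $S_i$ lies in $W$; and if $s=1$, the vector of $S_i$ is a multiple of $w^i\notin W'$. By Lemma~\ref{lem:twinops}(a), $\bar M_i=M_i/W'$ are twins in $\bar V=V/W'$, with common nullity function $\bar\nu$. We identify $W_j$ with $W/W'\subseteq\bar V$. The elements of $\bar M_i$ are those of $B_j^i$, with their vectors in $W_j$, and those of $S_i$, whose images $\bar y_e$ satisfy (R1) with respect to $W_j$, with $\sum_ec_e\bar y_e=w_j^i$. We claim that for every subspace $U\subseteq W_j$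
\begin{equation}\label{eq:max}
\nu_{M_i^j}(U)=\max\{\bar\nu(Q):Q\subseteq\bar V\text{ a subspace with }Q\cap W_j=U\}.
\end{equation}
The right side does not depend on $i$, so $M_1^j$ and $M_2^j$ are twins.

Fix $i$ and write $w=w_j^i$, $S=S_i$, $\nu^+=\nu_{M^j_i}$, $B(U)=\{e\in B^i_j:y_e\in U\}$; spans and ranks are taken in $\bar V$. Let $Q\cap W_j=U$. The elements of $\bar M_i$ in $Q$ are those of $B(U)$ and those of a subset $S_Q\subseteq S$. If $S_Q\neq S$, then $S_Q$ is independent modulo $W_j$ and takes part in no relation, so
\[
\bar\nu(Q)=\operatorname{nul}B(U)\le\nu^+(U).
\]
If $S_Q=S$, then $w\in Q\cap W_j=U$. The span of $B(U)\cup S$ maps onto $\bar V/W_j$, of dimension $s-1$, with kernel $\langle w\rangle+\operatorname{span}B(U)$. Hence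
\[
\bar\nu(Q)=|B(U)|+s-\dim\bigl(\langle w\rangle+\operatorname{span}B(U)\bigr)-(s-1)=\nu^+(U).
\]
This proves ``$\ge$'' in \eqref{eq:max}. The value $\nu^+(U)$ is attained. If $w\notin U$, take $Q=U$; then $S_Q\ne S$ and $\bar\nu(Q)=\operatorname{nul}B(U)=\nu^+(U)$. If $w\in U$, take $Q=U+\operatorname{span}S$; then $Q\cap W_j=\langle w\rangle+U=U$ and $S_Q=S$, so $\bar\nu(Q)=\nu^+(U)$.

Finally, let $M_1$ be graphic. Then $\bar M_1$ is graphic by Lemma~\ref{lem:minor}. Choose $e_0\in S_1$ and let $N\subseteq\bar V$ be the span of $S_1\setminus e_0$. It has dimension $s-1$ and meets $W_j$ in $0$, so $W_j$ maps isomorphically onto $\bar V/N$. Under this identification the vectors of $B^1_j$ are unchanged, those of $S_1\setminus e_0$ vanish, and $c_{e_0}\bar y_{e_0}$ becomes $w^1_j$. So $M^j_1$ is $\bar M_1/N$ up to rescaling one vector, and it is graphic by Lemma~\ref{lem:minor}.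
\end{proof}

\begin{lemma}\label{lem:glue}
If for each $j$ the twins $M_1^j,M_2^j$ admit a compatible bijection $\sigma_j$, then $M_1,M_2$ admit a compatible bijection.
\end{lemma}

\begin{proof}
To glue the $\sigma_j$ we need bijections $B_j^1\to B_j^2$, so the extra elements must correspond.

\emph{We may assume $\sigma_j(\omega_1)=\omega_2$.} Fix $j$, let $\nu^j$ be the common nullity function of $M^j_1,M^j_2$, and let $U\subseteq W_j$ be cyclic for them. For both $i$, the value $\nu(U)$ is the nullity of the elements of $B_j^i$ in $U$. If $w_j^i\notin U$, then $\nu^j(U)=\nu(U)$. If $w^i_j\in U$, then $\omega_i$ is not a coloop of the set of elements of $M_i^j$ in $U$, and $\nu^j(U)=\nu(U)+1$ by \eqref{eq:delete}. The difference $\nu^j(U)-\nu(U)$ does not depend on $i$, so $w^1_j\in U$ if and only if $w^2_j\in U$. Let $\omega'=\sigma_j^{-1}(\omega_2)$. By compatibility, $\omega'$ lies in $U$ if and only if $\omega_2$ does, hence if and only if $\omega_1$ does. So the transposition $\tau$ of $\omega_1$ and $\omega'$ preserves the set of elements of $M_1^j$ in each cyclic subspace, and $\sigma_j\circ\tau$ is compatible and sends $\omega_1$ to $\omega_2$.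

Let $\sigma:E_1\to E_2$ be $\sigma_j$ on $B^1_j$ and any bijection $S_1\to S_2$ on $S_1$. Let $U\in\mathcal{Z}$, and put $U_j=U\cap W_j$, $F_j=E_1(U)\cap B_j^1=E_1(U_j)$ and $F=\bigsqcup_jF_j$.

\emph{The set $S_1\cap E_1(U)$ is empty or equal to $S_1$.} A proper subset of $S_1$ is independent modulo $W\supseteq\operatorname{span}F$, so if $S_1\cap E_1(U)$ were proper and nonempty, its elements would be coloops of $E_1(U)$.

\emph{Each $U_j$ is cyclic for $M_1^j$.} Suppose first that $S_1\cap E_1(U)=\emptyset$. Then $U=\operatorname{span}F=\bigoplus_j\operatorname{span}F_j$, so $U_j=\operatorname{span}F_j$. An element $e\in F_j$ has $y_e\in\operatorname{span}(F\setminus e)$, and projecting to $W_j$ gives $y_e\in\operatorname{span}(F_j\setminus e)$. So $F_j$ is coloop-free, and Lemma~\ref{lem:cyclic}(c) applies to $M_1^j$.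

Suppose now that $S_1\subseteq E_1(U)$, so $E_1(U)=S_1\sqcup F$. An element of $S_1$ is not a coloop of $E_1(U)$, so $\sum_{e\in S_1}a_ey_e\in\operatorname{span}F$ for some $(a_e)\neq0$. By (R1), $(a_e)$ is a nonzero multiple of $(c_e)$, so $w^1\in\operatorname{span}F$, and projecting gives $w_j^1\in\operatorname{span}F_j$. By \eqref{eq:trace}, $U\cap W=\langle w^1\rangle+\operatorname{span}F=\bigoplus_j\operatorname{span}F_j$, so $U_j=\operatorname{span}F_j$ again, and $F_j\cup\{\omega_1\}$ spans $U_j$. This set is coloop-free. For $\omega_1$ this holds since $w^1_j\in\operatorname{span}F_j$. An element $e\in F_j$ is not a coloop of $E_1(U)$, so by \eqref{eq:trace}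
\[
y_e\in\bigl(\operatorname{span}S_1+\operatorname{span}(F\setminus e)\bigr)\cap W=\langle w^1\rangle+\operatorname{span}(F\setminus e),
\]
and projecting to $W_j$ gives $y_e\in\langle w_j^1\rangle+\operatorname{span}(F_j\setminus e)$. Lemma~\ref{lem:cyclic}(c) applies again.

\emph{Conclusion.} Since $U_j$ is cyclic for $M_1^j$ and $\sigma_j$ is compatible with $\sigma_j(\omega_1)=\omega_2$, we get $\sigma(E_1(U_j))=E_2(U_j)$ for all $j$. For both $i$ we have $E_i(U)=(S_i\cap E_i(U))\sqcup\bigsqcup_jE_i(U_j)$, and $|E_1(U)|=|E_2(U)|$ by \eqref{eq:count}. Hence $|S_1\cap E_1(U)|=|S_2\cap E_2(U)|$, and this number is $0$ or $s$. In both cases $\sigma(S_1\cap E_1(U))=S_2\cap E_2(U)$, and so $\sigma(E_1(U))=E_2(U)$.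
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:twins}]
We use induction on $|E_1|$. If $\dim V\le1$, the only subspaces are $0$ and $V$, and any bijection is compatible. Let $\dim V\ge2$. If $M_1$ is disconnected, the two restrictions in Lemma~\ref{lem:sum} are smaller twins whose first members are graphic by Lemma~\ref{lem:minor}, and that lemma and the induction hypothesis give the result. If $M_1$ is connected and some $M_1\setminus f$ is disconnected, the twins $M_1^j,M_2^j$ are smaller and $M_1^j$ is graphic by Lemma~\ref{lem:smaller}, so the induction hypothesis and Lemma~\ref{lem:glue} give the result. In the remaining case Proposition~\ref{prop:robust} applies.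
\end{proof}

\section{From the matroid to the algebra, and the main theorems}\label{sec:proofs}

The algebra is defined from the vectors, not from their matroid. For the implication (iii)$\Rightarrow$(ii) we need that the matroid of a graphic configuration determines the vectors up to the operations that leave the algebra unchanged.

\begin{lemma}\label{lem:unique}
Let $M_1$ be a graphic configuration in $V_1$, let $M_2$ be any real configuration in $V_2$, and let $\sigma:E_1\to E_2$ be a matroid isomorphism. Then there is a linear isomorphism $\varphi:V_1\to V_2$ with $\varphi(y_e)\in\mathbb{R}^*y_{\sigma(e)}$ for all $e\in E_1$.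
\end{lemma}

\begin{proof}
Write $E=E_1$ and $z_e=y_{\sigma(e)}$, and let $B\subseteq E$ be a basis of the common matroid. For $e\notin B$ write $y_e=\sum_{b\in B}D^1_{be}y_b$ and $z_e=\sum_{b\in B}D^2_{be}z_b$. We show that after rescaling vectors $D^1=D^2$; then the map $\varphi$ with $\varphi(y_b)=z_b$ for $b\in B$ is as required.

The matroid controls which minors of $D^i$ vanish: for $R\subseteq B$ and $C\subseteq E\setminus B$ with $|R|=|C|$, the determinant of the submatrix $D^i[R,C]$ is, up to sign, the determinant of the family $(B\setminus R)\cup C$ in the basis $B$. So
\begin{equation}\label{eq:minor}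
\det D^i[R,C]\neq0\iff(B\setminus R)\cup C\text{ is a basis.}
\end{equation}
This holds over any field. With $|R|=|C|=1$ it shows that $D^1$ and $D^2$ have the same support, and that this is also the support of the matrix $D^0$ over $\mathbb{F}_2$ obtained in the same way from the vectors $\delta_a+\delta_b\in\mathbb{F}_2^X$ of a graph that gives $M_1$. Let $\Gamma$ be the bipartite graph on $B\sqcup(E\setminus B)$ whose edges are the positions $be$ in the support.

Multiplying each vector by a scalar $\lambda_e\neq0$ replaces $D^i_{be}$ by $\lambda_eD^i_{be}/\lambda_b$. Fix a spanning forest $T$ of $\Gamma$. Proceeding outward from a root in each tree, choose the scalar of each new vertex so that the entry on the tree edge leading to it becomes $1$. So we may assume that $D^1$ and $D^2$ have the entry $1$ at all positions in $T$.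

Let $\Delta\supseteq T$ be the set of edges of $\Gamma$ at which $D^1$ and $D^2$ agree, and suppose some edge of $\Gamma$ is not in $\Delta$. The ends of any edge of $\Gamma$ are joined by a path in $T\subseteq\Delta$. Among the edges not in $\Delta$ choose $\gamma$ whose ends have the least distance in $\Delta$, and let $P$ be a shortest path in $\Delta$ between its ends. The cycle $P\cup\gamma$ has no chord in $\Gamma$: a chord in $\Delta$ would shorten $P$, and a chord not in $\Delta$ would have its ends closer in $\Delta$ than the ends of $\gamma$. Let $R\subseteq B$ and $C\subseteq E\setminus B$ be the vertices of the cycle, so $|R|=|C|\ge2$. The support of $D^i[R,C]$ is exactly the cycle, which has two perfect matchings. So the determinant has two nonzero terms, the products of the entries over the two matchings, with signs that depend only on the positions. Over $\mathbb{F}_2$ the determinant is $1+1=0$. By \eqref{eq:minor}, $(B\setminus R)\cup C$ is not a basis, and $\det D^1[R,C]=\det D^2[R,C]=0$. The entry at $\gamma$ occurs in exactly one of the two products, so this equation determines it from the other entries on the cycle, which are nonzero and agree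 for $D^1$ and $D^2$. Hence $\gamma\in\Delta$, a contradiction.
\end{proof}

\begin{remark}
Graphicness enters only through the representation over $\mathbb{F}_2$, and some such hypothesis is needed. For $t\neq0,1$ let $N_t$ consist of the vectors $(1,0),(0,1),(1,1),(1,t)$ in $\mathbb{R}^2$, each taken twice. All $N_t$ have isomorphic matroids, and the cyclic lines of $N_t$ are the four lines spanned by these vectors. By Proposition~\ref{prop:criterion} and Lemma~\ref{lem:cyclic}(a), an isomorphism $\mathcal{C}_{N_t}\cong\mathcal{C}_{N_{t'}}$ yields a linear automorphism of $\mathbb{R}^2$ that carries the four lines of $N_t$ to those of $N_{t'}$. Such a map is determined up to a scalar by which three lines of $N_t$ go to the lines of $(1,0),(0,1),(1,1)$, and then the fourth line determines $t'$. So for fixed $t$ at most $24$ values of $t'$ give an isomorphic algebra.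
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Identify $V_1$ with $V_2$ by $\varphi$. By Proposition~\ref{prop:criterion}(ii), $M_1$ and $M_2$ become twins. Theorem~\ref{thm:twins} gives a compatible bijection $\sigma$, which is a matroid isomorphism by Lemma~\ref{lem:cyclic}(d). If $F$ is a cyclic flat of $M_1$, then $U=\operatorname{span}F$ is cyclic with $E_1(U)=F$, so $\sigma(F)=E_2(\varphi(U))$. This set spans $\varphi(U)$ because $\varphi(U)$ is cyclic for $M_2$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:matrix}]
Let $M_1$ be the configuration of $G$ with the bridges deleted, and let $M_2$ be the family of nonzero columns of $A$ with the coloops deleted, each in its span. By Lemma~\ref{lem:coloops} both are coloop-free, and $\mathcal{C}^{\mathrm{Cen}}_G\cong\mathcal{C}_{M_1}$ and $\mathcal{C}^{\mathrm{Cen}}_A\cong\mathcal{C}_{M_2}$ as graded algebras. The configuration $M_1$ is graphic with matroid $M_G$, and the matroid of $M_2$ is that of $A$ with loops and coloops deleted. Non-graded and graded isomorphism are equivalent by Proposition~\ref{prop:criterion}(i). A graded isomorphism gives a matroid isomorphism by Theorem~\ref{thm:B}.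 Conversely, a matroid isomorphism $\sigma$ gives by Lemma~\ref{lem:unique} a linear isomorphism $\varphi$ with $\varphi(y_e)\in\mathbb{R}^*y_{\sigma(e)}$. Then $\nu_2(\varphi(U))=\nu_1(U)$ for all $U$, and Proposition~\ref{prop:criterion}(ii) gives a graded isomorphism.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:matrix} to $G=G_1$ and to a reduced incidence matrix $A$ of $G_2$. By Section~\ref{sec:conf}, $A$ has full row rank, its matroid is the cycle matroid of $G_2$, it has no loops, and its coloops are the bridges of $G_2$. So the matroid of $A$ with loops and coloops deleted is $M_{G_2}$.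
\end{proof}

\begin{thebibliography}{1}

\bibitem{Nenashev}
Gleb Nenashev, \emph{Classification of external Zonotopal algebras}, arXiv:1803.09966 (2018).

\end{thebibliography}
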